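# Coordinates of $L^2$-geodesics as real parts of quasiregular maps

## 1. A conjugate function for one coordinate of a moving curve

Let $c(t,\theta)\in\mathbb R^d$ be a moving curve with $c_\theta\ne0$ which satisfies

$$\big(|c_\theta|\,c_t\big)_t=-\tfrac12\Big(|c_t|^2\,\frac{c_\theta}{|c_\theta|}\Big)_\theta. \tag{1}$$

Fix a vector $e\in\mathbb R^d$ and look only at the height $y=\langle c,e\rangle$ (or $y=\langle c,e\rangle-k$ with a constant $k$). Taking the inner product of (1) with the constant vector $e$ gives a scalar equation in divergence form,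

$$\partial_t(\rho\,y_t)+\partial_\theta(q\,y_\theta)=0,\qquad \rho=|c_\theta|,\quad q=\frac{|c_t|^2}{2|c_\theta|}. \tag{2}$$

Equation (2) says that the field $(-q\,y_\theta,\ \rho\,y_t)$ is curl-free in the $(t,\theta)$-plane. So locally it is a gradient: there is a function $z$ with

$$z_t=-q\,y_\theta,\qquad z_\theta=\rho\,y_t. \tag{3}$$

The object on which the first half of this lecture turns is the map

$$w=y+iz,\qquad \det Dw=y_tz_\theta-y_\theta z_t=\rho\,y_t^2+q\,y_\theta^2 . \tag{4}$$

If $\rho=q=1$, then (3) are the Cauchy–Riemann equations in the variable $t+i\theta$, and $w$ is holomorphic. In general $\rho>0$, and $q>0$ exactly where $c_t\neq0$. On a region where both lie between two positive constants, (4) shows that $\det Dw$ is comparable to $|Dw|^2$. Maps with this property share with holomorphic functions the feature that we need: if they are constant on a nonempty open set, they are constant.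

What is this for? It decides whether (1), read as an evolution equation for curves, can be solved for arbitrary smooth initial position and initial velocity. We shall choose initial data for which some coordinate $y$ has vanishing Cauchy data on one interval and nonvanishing Cauchy data next to it. The map $w$ will tell us that no solution can have such data.

## 2. The $L^2$-metric on curves and its Cauchy problem

Let $d\ge2$ and
$$\operatorname{Imm}(S^1,\mathbb R^d)=\{c\in C^\infty(S^1,\mathbb R^d): c'(\theta)\ne0\ \text{for all }\theta\in S^1\},$$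
the space of smooth regular closed curves. It is an open subset of the Fréchet space $C^\infty(S^1,\mathbb R^d)$, so each tangent space is $T_c\operatorname{Imm}=C^\infty(S^1,\mathbb R^d)$. The reparametrization invariant $L^2$-metric is
$$G_c(h,k)=\int_{S^1}\langle h,k\rangle\,\mathrm ds=\int_{S^1}\langle h(\theta),k(\theta)\rangle\,|c'(\theta)|\,\mathrm d\theta .$$
It is a weak Riemannian metric: the topology of the inner product $G_c$ is strictly weaker than that of $C^\infty$. For instance, $h_n=\frac1n\sin(n^2\theta)\,e_1$ tends to $0$ for $G_c$, while $h_n'$ is unbounded.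

The geodesic equation is the Euler–Lagrange equation of the energy $\frac12\int_0^1G_c(c_t,c_t)\,\mathrm dt=\frac12\iint|c_t|^2|c_\theta|\,\mathrm d\theta\,\mathrm dt$. Varying $c$ in the direction $h$, with $h=0$ at the ends, gives
$$\iint\Big(|c_\theta|\langle c_t,h_t\rangle+\tfrac12|c_t|^2\Big\langle\frac{c_\theta}{|c_\theta|},h_\theta\Big\rangle\Big)\mathrm d\theta\,\mathrm dt=0,$$
and integration by parts gives exactly (1).

It is known that the geodesic distance of this metric vanishes identically. Martin Bauer, Martins Bruveris and Peter W. Michor, in "Why Use Sobolev Metrics on the Space of Curves", arXiv:1502.03229 (2015), report as an open question whether the geodesic equation has solutions. We formalize this as local existence for arbitrary smooth data; uniqueness and dependence on the data are not part of the question.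

**Question.** Is it true that for every $c_0\in\operatorname{Imm}(S^1,\mathbb R^d)$ and every $u_0\in C^\infty(S^1,\mathbb R^d)$ there are $\varepsilon>0$ and $c\in C^\infty((-\varepsilon,\varepsilon)\times S^1,\mathbb R^d)$, with $c(t,\cdot)\in\operatorname{Imm}(S^1,\mathbb R^d)$ for every $t$, which solves (1) and has $c(0,\cdot)=c_0$, $c_t(0,\cdot)=u_0$?

The answer is no, for every $d\ge2$. We also exclude much weaker solutions.

**Definition (one-sided $C^1$ weak solution).** Let $J$ be an open interval, an open arc of $S^1$, or $S^1$. A map $c\in C^1([0,T)\times J,\mathbb R^d)$ (so $c$, $c_t$, $c_\theta$ are continuous up to $t=0$) with $c_\theta\ne0$ is a one-sided $C^1$ weak solution of (1) if (1) holds in the sense of distributions on $(0,T)\times J$. This makes sense because the fields $|c_\theta|c_t$ and $|c_t|^2c_\theta/|c_\theta|$ are continuous. The restriction to $t\ge0$ of a smooth solution is an example.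

**Definition (bad data).** Data $(c_0,u_0)\in\operatorname{Imm}\times C^\infty$ are bad if for no $T>0$ there is a one-sided $C^1$ weak solution on $[0,T)\times S^1$ with these data. Bad data admit in particular no smooth solution.

**Definition (horizontal).** A velocity $u_0$ is horizontal at $c_0$ if $\langle u_0,c_0'\rangle=0$ everywhere. For example, $u_0(\theta)=(\cos\theta,\sin\theta)$ is horizontal at the unit circle $c_0(\theta)=(\cos\theta,\sin\theta)$.

## 3. Circles, straight segments, Taylor coefficients and an indefinite energy

**Circles.** Try $c(t,\theta)=r(t)N(\theta)$ with $N=(\cos\theta,\sin\theta)$, $r>0$. Here $|c_\theta|=r$, $c_t=r_tN$, $c_\theta/|c_\theta|=N_\theta$ and $N_{\theta\theta}=-N$. So (1) becomes $(r\,r_t)_t=\frac12r_t^2$, that is, $r\,r_{tt}+\frac12r_t^2=0$, that is, $(r^{1/2}r_t)_t=0$. Hence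
$$r(t)^{3/2}=r(0)^{3/2}+\tfrac32\,r(0)^{1/2}r_t(0)\,t .$$
A circle with constant normal velocity has a solution.

**Zero velocity.** If $u_0=0$, then $c(t,\cdot)=c_0$ is a solution.

**Straight segments.** If $c_0(\theta)=\theta e_1$ on an interval and $u_0\equiv e_1$ there, then $c=(\theta+t)e_1$ solves (1) over this interval: $|c_\theta|c_t$ and $|c_t|^2c_\theta/|c_\theta|$ are constant. On a curved piece, $c_0+te_1$ does not solve (1): the left side of (1) is $0$ and the right side is $-\frac12(c_0'/|c_0'|)'$. Keep in mind the question of how a straight piece sliding along itself can be joined to a curved piece.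

**Taylor coefficients.** One might look for a contradiction in the Taylor expansion of a solution at $t=0$. There is none. Written out, (1) is
$$c_{tt}=-\frac1{|c_\theta|}\Big(\frac{\langle c_\theta,c_{t\theta}\rangle}{|c_\theta|}\,c_t+\tfrac12\Big(|c_t|^2\frac{c_\theta}{|c_\theta|}\Big)_\theta\Big), \tag{5}$$
so $c_{tt}$ is a real-analytic function of $c_\theta,c_t,c_{t\theta},c_{\theta\theta}$ where $c_\theta\ne0$. Every derivative of $c$ at $t=0$ is determined by the data, without any compatibility condition. If $c_0,u_0$ are real analytic, the Cauchy–Kovalevskaya theorem even gives a real-analytic solution near each $(0,\theta)$. These local solutions have the same Taylor coefficients at $t=0$, so they agree on the (connected) overlaps of small rectangles, and finitely many of them cover $\{0\}\times S^1$. Since trigonometric polynomials are dense in $C^\infty(S^1,\mathbb R^d)$, solutions do exist for a $C^\infty$-dense set of data. An obstruction for smooth data must therefore involve more than the Taylor coefficients.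

**Energy.** To prove existence one would look for energy estimates. Multiply (2) by $y_t$ and integrate over $S^1$. Integration by parts gives
$$\tfrac12\frac{\mathrm d}{\mathrm dt}\int(\rho\,y_t^2-q\,y_\theta^2)\,\mathrm d\theta=-\tfrac12\int(\rho_t\,y_t^2+q_t\,y_\theta^2)\,\mathrm d\theta .$$
The attempt stops exactly here: the quantity on the left is indefinite and controls nothing. In the model $\rho=q=1$ it is $\int(y_t^2-y_\theta^2)$, which vanishes on $y_n=e^{-\sqrt n}e^{nt}\cos n\theta$. The Cauchy data of $y_n$ tend to $0$ in $C^\infty$, and $y_n$ is unbounded for each $t>0$. The sign in (2) is that of an elliptic equation.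

This is a warning and not yet a proof of nonexistence. The coefficients of (2) depend on $c$ itself, and we shall see in Section 9 that for plane curves moving mostly in the normal direction the nonlinear Cauchy problem is solvable, although each coordinate satisfies the elliptic equation (2). For a given solution, however, (2) is a linear elliptic equation with given coefficients, and this we can use.

**The model argument.** Let $y\in C^1([0,T)\times J)$ be harmonic for $t>0$ with $y=y_t=0$ on $\{0\}\times I$, where $I\subset J$ is an open interval. Extend $y$ by $0$ to $t<0$, $\theta\in I$. The extension is $C^1$ across $I$. It is weakly harmonic there, since no jump of the normal derivative appears; it is therefore real analytic, and it vanishes on an open set. So $y\equiv0$. Thus the data $y(0,\cdot)=0$, $y_t(0,\cdot)=$ a bump function have no solution. We now do this for (2), where after the extension $\rho$ and $q$ are only continuous. This is why we use $w$: the argument needs nothing about $\rho,q$ beyond continuity and two-sided positive bounds.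

## 4. Rigidity of a coordinate with flat Cauchy data

**Definition (quasiregular map).** Let $\Omega\subset\mathbb R^2=\mathbb C$ be a domain. A map $w\in C(\Omega,\mathbb C)\cap W^{1,2}_{loc}$ is quasiregular if for some $K<\infty$ we have $|Dw|^2\le K\det Dw$ almost everywhere, with $|Dw|$ the operator norm.

For $K\ge1$ the linear map $\chi(t,\theta)=t+iK\theta$ has $|D\chi|^2=K^2$ and $\det D\chi=K$, so it satisfies the inequality with constant $K$. So does $w=(t+iK\theta)^2=F\circ\chi$ with $F(\zeta)=\zeta^2$: composing with the holomorphic $F$ multiplies both sides by $|F'|^2$. The textbook fact is that every example has this form.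

**Stoilow factorization.** *Let $w$ be quasiregular on the domain $\Omega$. Then $w=F\circ\chi$ with $\chi$ a homeomorphism of $\Omega$ onto a domain of $\mathbb C$ and $F$ holomorphic on that domain.*

This is in Bers–Nirenberg 1954; Lehto–Virtanen, *Quasiconformal Mappings in the Plane*, Ch. VI; Astala–Iwaniec–Martin, *Elliptic PDE and Quasiconformal Mappings in the Plane*, §5.5. Consequence: if $w$ is constant on a nonempty open set $O\subset\Omega$, then $F$ is constant on the nonempty open set $\chi(O)$, so $F$ is constant by the identity theorem, and $w$ is constant.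

**Theorem A (rigidity).** *Let $J$ be an open interval (arc), $T>0$, and let $c\in C^1([0,T)\times J,\mathbb R^d)$ with $c_\theta\ne0$ satisfy (1) in the sense of distributions on $(0,T)\times J$. Suppose $c_t(0,\theta)\ne0$ for all $\theta\in J$. Let $e\in\mathbb R^d$ and let $I\subset J$ be a nonempty open interval such that $\langle c(0,\cdot),e\rangle$ is constant on $I$ and $\langle c_t(0,\cdot),e\rangle=0$ on $I$. Then $\langle c(0,\cdot),e\rangle$ is constant on $J$ and $\langle c_t(0,\cdot),e\rangle=0$ on $J$.*

*Proof.* Let $k$ be the constant value of $\langle c(0,\cdot),e\rangle$ on $I$ and $y=\langle c,e\rangle-k$. Pairing (1) with $e$ gives (2) in $\mathcal D'((0,T)\times J)$, with $\rho,q$ continuous on $[0,T)\times J$.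

**Step 1: a domain which reaches into $t<0$.** The purpose is to create an open set on which $y=0$. Let $J'\subset J$ be a compact interval with nonempty interior $J'^\circ$ that meets $I$. Since $I$ is open, $I'=I\cap J'^\circ$ is a nonempty open interval. The map $c_t$ is continuous on $[0,T)\times J$ and nonzero on the compact set $\{0\}\times J'$. So there is $\delta\in(0,T)$ with $c_t\ne0$ on $[0,\delta]\times J'$. By compactness there is $\Lambda\ge1$ with $\Lambda^{-1}\le\rho,q\le\Lambda$ on $[0,\delta]\times J'$. Put
$$\Omega=\big((0,\delta)\times J'^\circ\big)\cup\big((-\delta,\delta)\times I'\big).$$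
This is a union of two open rectangles with connected intersection $(0,\delta)\times I'$, hence a domain. On $(-\delta,0)\times I'$ define
$$y=0,\qquad\rho(t,\theta)=\rho(0,\theta),\qquad q(t,\theta)=q(0,\theta).$$
On $\{0\}\times I'$ we have $y=0$, hence $y_\theta=0$, and $y_t=0$ by hypothesis. Since $y$ is $C^1$ up to $t=0$ from above and its value and gradient vanish on $\{0\}\times I'$, the extended $y$ is in $C^1(\Omega)$. Also $\rho,q\in C(\Omega)$ and $\Lambda^{-1}\le\rho,q\le\Lambda$ on $\Omega$.

**Step 2: equation (2) holds in $\mathcal D'(\Omega)$.** The purpose is to see that nothing is created on $t=0$. The field $X=(\rho y_t,qy_\theta)$ is continuous on $\Omega$ and weakly divergence free on $\Omega\cap\{t\neq0\}$ (for $t<0$ it is zero). Let $f\in C_c^\infty(\Omega)$. Let $\eta_h(t)$ be smooth, $0\le\eta_h\le1$, $\eta_h=0$ for $|t|\le h$, $\eta_h=1$ for $|t|\ge2h$, $|\eta_h'|\le C/h$. Then $\eta_hf$ is a test function on $\Omega\cap\{t\ne0\}$, so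
$$0=\int X\cdot\nabla(\eta_hf)=\int\eta_h\,X\cdot\nabla f+\int\rho\,y_t\,\eta_h'\,f .$$
In the last integral $\eta_h'$ has size at most $C/h$ and lives on $h\le|t|\le2h$. So this integral is at most $C'\sup|\rho y_t|$, the supremum being over $\operatorname{supp}f\cap\{|t|\le2h\}$. These compact sets shrink to $\operatorname{supp}f\cap\{t=0\}\subset\{0\}\times I'$, where the continuous function $\rho y_t$ vanishes. So the supremum tends to $0$ as $h\to0$. By dominated convergence $\int X\cdot\nabla f=0$.

**Step 3: the conjugate function.** The purpose is to construct $z\in C^1(\Omega)$ with (3). The continuous field $(P,Q)=(-qy_\theta,\rho y_t)$ satisfies $Q_t=P_\theta$ in $\mathcal D'(\Omega)$; this is Step 2. Work on one of the two rectangles. On any smaller compactly contained rectangle, mollification gives smooth fields $(P_\epsilon,Q_\epsilon)$ with $\partial_tQ_\epsilon=\partial_\theta P_\epsilon$, so $(P_\epsilon,Q_\epsilon)=\nabla z_\epsilon$ with $z_\epsilon$ normalized to vanish at a fixed point. As $\epsilon\to0$ the gradients converge uniformly to $(P,Q)$. Hence $z_\epsilon$ converges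 in $C^1$ to a function with gradient $(P,Q)$. Exhausting the rectangle by smaller ones containing the fixed point gives a $C^1$ potential on the whole rectangle. On the connected intersection the two potentials differ by a constant. After subtracting it they define $z\in C^1(\Omega)$ with $z_t=-qy_\theta$, $z_\theta=\rho y_t$.

**Step 4: $w=y+iz$ is quasiregular and constant.** By (4),
$$\det Dw=\rho y_t^2+qy_\theta^2\ge\Lambda^{-1}|\nabla y|^2,\qquad |Dw|^2\le|\nabla y|^2+|\nabla z|^2\le(1+\Lambda^2)|\nabla y|^2,$$
so $|Dw|^2\le\Lambda(1+\Lambda^2)\det Dw$. Since $w$ is $C^1$, it is continuous and in $W^{1,2}_{loc}$, thus quasiregular. On $(-\delta,0)\times I'$ we have $y=0$ and $\nabla z=0$, so $w$ is constant there. By the consequence of the Stoilow factorization, $w$ is constant on $\Omega$. Hence $y=0$ on $(0,\delta)\times J'^\circ$.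

**Step 5: back to $t=0$.** Since $y$ is $C^1$ up to $t=0$, we get $y(0,\cdot)=y_t(0,\cdot)=0$ on $J'$. The intervals $J'$ as in Step 1 exhaust $J$. $\square$

## 5. A straight piece sliding along itself inside a closed curve

**Corollary (answer to the question).** *For every $d\ge2$ the asserted local existence fails. There are $c_0\in\operatorname{Imm}(S^1,\mathbb R^d)$ and the constant velocity $u_0\equiv e_1$ for which no smooth solution exists, and not even a one-sided $C^1$ weak solution on $[0,\varepsilon)$ for any $\varepsilon>0$.*

*Proof.* The aim is a closed curve with a straight piece in direction $e_1$ next to a curved piece. We prescribe the angle of its tangent. Let $\chi\in C^\infty(\mathbb R)$ with $\chi=1$ on $|\theta|\le\frac12$ and $\operatorname{supp}\chi\subset(-1,1)$. Let $\varphi(\theta)=(1-\chi(\theta))\theta$ for $|\theta|\le\pi/2$, extended by $\varphi(\theta+\pi)=\varphi(\theta)+\pi$. Near $\pm\pi/2$ we have $\varphi(\theta)=\theta$, which is compatible with the extension rule, so $\varphi$ is smooth. Put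
$$c_0(\theta)=\int_0^\theta\big(\cos\varphi(\sigma)\,e_1+\sin\varphi(\sigma)\,e_2\big)\,\mathrm d\sigma,\qquad u_0\equiv e_1 .$$
From $\varphi(\theta+\pi)=\varphi(\theta)+\pi$ we get $c_0'(\theta+\pi)=-c_0'(\theta)$. So $c_0'$ is $2\pi$-periodic with mean zero, and $c_0$ is a smooth closed curve with $|c_0'|=1$.

Take $J=(-1,2)$, $I=(-\frac12,\frac12)$, $e=e_2$. Then $u_0\neq0$ and $\langle u_0,e_2\rangle=0$ everywhere. On $I$ we have $\varphi=0$, so $\langle c_0,e_2\rangle'=\sin\varphi=0$ and $\langle c_0,e_2\rangle$ is constant on $I$. But $\pi/2\in J$ and $\langle c_0,e_2\rangle'(\pi/2)=\sin(\pi/2)=1$, so $\langle c_0,e_2\rangle$ is not constant on $J$. A one-sided $C^1$ weak solution with these data, restricted to $J$, would contradict Theorem A. A smooth solution restricts to such a weak solution. $\square$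

Over $I$ alone, $c_0+te_1$ is a solution, by Section 3. Nonexistence comes from what Theorem A forces between the straight piece and its neighbor.

## 6. Bad data near given data

**Theorem B.**

1. *Bad data accumulate, in the $C^1\times C^0$ topology, at every $(c_0,u_0)$ for which $\dim\operatorname{span}\{c_0'(\theta_0),u_0(\theta_0)\}<d$ for some $\theta_0$. In particular, for $d\ge3$ bad data are $C^1\times C^0$-dense in the set of all smooth data.*
2. *Suppose $e$ is a unit vector, $\langle c_0,e\rangle$ is constant, $\langle u_0,e\rangle\equiv0$ and $u_0\not\equiv0$. Then $(c_0,u_0)$ is a limit in $C^\infty$ of bad data $(c_0+s\kappa e,u_0)$, $s\to0$. If $u_0\perp c_0'$, these data are also horizontal: $u_0\perp(c_0+s\kappa e)'$. Hence for $d\ge3$ existence fails even for horizontal initial velocities (e.g. $c_0$ planar, $u_0$ its planar unit normal).*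

*Proof of (2).* We create a bump in the direction $e$, in which nothing happens so far. Choose an open arc $J\ne S^1$ on which $u_0\ne0$, and $\kappa\in C_c^\infty(J)$, $\kappa\not\equiv0$, vanishing on a nonempty open subinterval $I$ of $J$. Let $s\ne0$. Since $c_0'\perp e$, we have $|c_0'+s\kappa'e|^2=|c_0'|^2+s^2(\kappa')^2>0$, so $c_0+s\kappa e$ is an immersion. Its $e$-component is a constant plus $s\kappa$: constant on $I$ and not constant on $J$. The $e$-component of $u_0$ is zero. Theorem A excludes a weak solution for any $T$, so the data are bad, and they converge to $(c_0,u_0)$ in $C^\infty$ as $s\to0$. If $u_0\perp c_0'$, then $u_0\perp c_0'+s\kappa'e$ because also $u_0\perp e$. For a plane curve in $\mathbb R^d$, $d\ge3$, with its planar unit normal as velocity, take $e=e_3$. $\square$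

*Proof of (1).* We flatten one coordinate near one point. Let $\theta_0=0$ and let $e$ be a unit vector orthogonal to $c_0'(0)$ and $u_0(0)$; the dimension hypothesis provides it.

**Step 1: two harmless preparations.** They secure the hypothesis $u_0\neq0$ and the nonconstancy in Theorem A. If $u_0(0)=0$, add to $u_0$ a small constant multiple of the vector $c_0'(0)$; then $u_0(0)\ne0$ and still $u_0(0)\perp e$. So there are $\mu>0$ and a small $\delta>0$ with $|u_0|\ge\mu$ on $(-\delta,\delta)$. Let
$$f=\langle c_0-c_0(0),e\rangle,\qquad g=\langle u_0,e\rangle .$$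
If $f\equiv0$ on $(-\delta,\delta)$, replace $c_0$ by $c_0+s\kappa e$ with $0\ne\kappa\in C_c^\infty((\delta/2,\delta))$ and $s\ne0$ small. So we may assume $f\not\equiv0$ on $(-\delta,\delta)$, and still $f(0)=f'(0)=g(0)=0$.

**Step 2: flattening.** Let $\eta$ be smooth with $\eta=1$ on $[-1,1]$, $\operatorname{supp}\eta\subset(-2,2)$, and $\eta_r(\theta)=\eta(\theta/r)$ with $2r<\delta$. Near $0$ we have $f=O(\theta^2)$, $f'=O(\theta)$, $g=O(\theta)$, and $\eta_r'=O(1/r)$ is supported in $|\theta|\le2r$. So
$$\|\eta_rf\|_{C^1}+\|\eta_rg\|_{C^0}=O(r).$$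
Consider the data $(c_0-\eta_rf\,e,\ u_0-\eta_rg\,e)$. For small $r$ the curve is an immersion and the velocity has norm $\ge\mu/2$ on $(-\delta,\delta)$. On $(-r,r)$ the $e$-component of the curve is the constant $\langle c_0(0),e\rangle$ and that of the velocity is $0$.

**Step 3: these data are bad.** Pick $\theta_1\in(-\delta,\delta)$ with $f(\theta_1)\ne0$. If $2r<|\theta_1|$, the $e$-component of the new curve at $\theta_1$ is $\langle c_0(0),e\rangle+f(\theta_1)$, so it is not constant on $(-\delta,\delta)$. Theorem A with $J=(-\delta,\delta)$, $I=(-r,r)$ shows that the data are bad. Choosing first the changes in Step 1 small and then $r$ small, we come as close to the original data in $C^1\times C^0$ as we like.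

If $d\ge3$, two vectors never span $\mathbb R^d$, so the hypothesis holds for all data. $\square$

## 7. The threshold for plane curves

From here on $d=2$ unless stated otherwise. In the plane, Theorem A needs a straight piece carrying a tangential velocity, and general data cannot be approximated in $C^\infty$ by such data. If, say, the curvature of $c_0$ never vanishes, no $C^2$-close curve has a straight piece. A finer analysis is needed, and it has a sharp answer.

Let $v=c_\theta/|c_\theta|$, let $n$ be the rotation of $v$ by $+90^\circ$, write $v_0,n_0$ for these vectors along $c_0$, and let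
$$r_*=\sqrt{\frac{13\sqrt{13}-46}{81}}\approx0.104 .$$

* $\mathcal H$ is the set of data with $|\langle u_0,v_0\rangle|<r_*|\langle u_0,n_0\rangle|$ at every $\theta$.
* $\mathcal E$ is the set of data with $|\langle u_0,v_0\rangle|>r_*|\langle u_0,n_0\rangle|$ at some $\theta$.

Both sets are open ($\mathcal H$ by compactness of $S^1$). Their union is dense: data outside have equality at some $\theta_0$, and adding to $u_0$ a small multiple of a bump times $v_0$, with the sign of $\langle u_0,v_0\rangle(\theta_0)$ (any sign if this is $0$), increases the left side at $\theta_0$ and not the right one, which leads into $\mathcal E$. The expanding circle of Section 3 is in $\mathcal H$, since its tangential velocity is zero. The data of Section 5 are in $\mathcal E$, since the velocity is tangential on the straight piece.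

**Theorem C.** *Let $d=2$.*

1. *For all data in $\mathcal H$ there is a smooth solution $c\in C^\infty((-\varepsilon,\varepsilon)\times S^1,\mathbb R^2)$. Any two smooth solutions with the same data coincide for small $|t|$.*
2. *The data in $\mathcal E$ admitting no smooth solution (in the sense of the question) are $C^\infty$-dense in $\mathcal E$. The perturbation can be confined to any neighborhood of any $\theta_0$ at which $|\langle u_0,v_0\rangle|>r_*|\langle u_0,n_0\rangle|$.*

By Theorem B(2), for $d\ge3$ the solutions in (1), viewed in $\mathbb R^d$, have initial data which are $C^\infty$-limits of bad data: they are planar, and $u_0\not\equiv0$ for data in $\mathcal H$. Nothing is claimed about data in the complement of $\mathcal H\cup\mathcal E$, nor about $C^\infty$-density of bad data near general non-planar data for $d\ge3$.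

## 8. A $3\times3$ first-order system and its type

**Step 1: moving frame.** The purpose is to write (1) as a first-order system. Write
$$c_\theta=\ell v,\quad v=(\cos\phi,\sin\phi),\quad c_t=u=\alpha v+\beta n .$$
Then $v_\theta=\phi_\theta n$, $n_\theta=-\phi_\theta v$, and likewise for $t$. The identity $(c_\theta)_t=u_\theta$ reads $\ell_tv+\ell\phi_tn=(\alpha_\theta-\beta\phi_\theta)v+(\beta_\theta+\alpha\phi_\theta)n$, that is,
$$\ell_t=\alpha_\theta-\beta\phi_\theta,\qquad \ell\phi_t=\beta_\theta+\alpha\phi_\theta. \tag{6}$$

**Step 2: tangential component.** It turns out to be a conservation law at each fixed $\theta$. Let $m=\ell\langle u,c_\theta\rangle=\ell^2\alpha$. Then $m_t=\langle(\ell u)_t,c_\theta\rangle+\ell\langle u,u_\theta\rangle$. Since $\langle v_\theta,c_\theta\rangle=0$, also $\big\langle\frac12(|u|^2v)_\theta,c_\theta\big\rangle=\frac12\ell(|u|^2)_\theta$. Hence, given (6),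
$$m_t-\big\langle(\ell u)_t+\tfrac12(|u|^2v)_\theta,\ c_\theta\big\rangle=\ell\langle u,u_\theta\rangle-\tfrac12\ell(|u|^2)_\theta=0 .$$
So the tangential component of (1) is equivalent to $m_t=0$, i.e. to $\alpha=m(\theta)/\ell^2$ with $m$ fixed by the data. We call $m$ the momentum.

**Step 3: normal component.** Pairing (1) with $n$ gives $\ell_t\beta+\ell(\beta_t+\alpha\phi_t)=-\frac12(\alpha^2+\beta^2)\phi_\theta$. Inserting (6),
$$\ell\beta_t=-\beta(\alpha_\theta-\beta\phi_\theta)-\alpha(\beta_\theta+\alpha\phi_\theta)-\tfrac12(\alpha^2+\beta^2)\phi_\theta=-\beta\alpha_\theta-\alpha\beta_\theta+\tfrac12(\beta^2-3\alpha^2)\phi_\theta .$$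

**Step 4: the system.** From $\alpha=m/\ell^2$ we get $\alpha_\theta=m_\theta/\ell^2-2\alpha\ell_\theta/\ell$. So $U=(\ell,\phi,\beta)^T$ satisfies
$$U_t+A(\theta,U)U_\theta=g(\theta,U), \tag{7}$$
$$A=\begin{pmatrix}\frac{2\alpha}{\ell}&\beta&0\\0&-\frac\alpha\ell&-\frac1\ell\\-\frac{2\alpha\beta}{\ell^2}&-\frac{\beta^2-3\alpha^2}{2\ell}&\frac\alpha\ell\end{pmatrix},\qquad g=\begin{pmatrix}m_\theta/\ell^2\\0\\-\beta m_\theta/\ell^3\end{pmatrix},\qquad\alpha=\frac{m(\theta)}{\ell^2}.$$
Here $A$ and $g$ are smooth in $(\theta,U)$ for $\ell>0$, independent of $\phi$, and they involve the solution's data only through $m$.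

Conversely, let $U$ solve (7), with $U(0,\cdot)$ and $m$ coming from $(c_0,u_0)$. Put $u=\alpha v+\beta n$ with $\alpha=m/\ell^2$, and $c=c_0+\int_0^tu\,\mathrm dt'$. The first two equations of (7) are (6), which says $(\ell v)_t=u_\theta$. Hence $c_\theta=c_0'+\int_0^tu_\theta\,\mathrm dt'=\ell v$. Then $m_t=0$ is the tangential component of (1), and the third equation is the normal one. So $c$ solves (1).

**Example (rotating circles).** Let $c_0$ be a circle and let $u_0$ have constant $\alpha$ and $\beta$. Look for $\ell(t)$, $\beta(t)$, $\phi=\theta+\omega(t)$, with $m$ constant. Then (7) becomes the system of ordinary differential equations $\ell_t=-\beta$, $\omega_t=\alpha/\ell$, $\beta_t=(\beta^2-3\alpha^2)/(2\ell)$, $\alpha=m/\ell^2$ (for the circle of radius $\ell$ parametrized by angle), which is solvable for small $|t|$. With $\beta=0\ne\alpha$ the data are in $\mathcal E$ and have a solution. So not all data in $\mathcal E$ can be without solution, and density is the right kind of statement.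

**Step 5: the eigenvalues of $A$.** The purpose is to find where they are real. Let $a=\alpha/\ell$, $b=\beta/\ell$, $S=\operatorname{diag}(\ell,1,\ell)$. Then $A=SA'S^{-1}$ with
$$A'=\begin{pmatrix}2a&b&0\\0&-a&-1\\-2ab&-\frac{b^2-3a^2}2&a\end{pmatrix}.$$
Expanding $\det(\lambda-A')$ along the first row,
$$\det(\lambda-A)=(\lambda-2a)\Big(\lambda^2-a^2-\tfrac{b^2-3a^2}2\Big)-2ab^2=(\lambda-2a)\Big(\lambda^2+\tfrac{a^2-b^2}2\Big)-2ab^2$$
$$=\lambda^3-2a\lambda^2+\tfrac{a^2-b^2}2\lambda-a(a^2+b^2).$$
The discriminant of $\lambda^3+P\lambda^2+Q\lambda+R$ is $P^2Q^2-4Q^3-4P^3R+18PQR-27R^2$. With $P=-2a$, $Q=\frac{a^2-b^2}2$, $R=-a(a^2+b^2)$ and $\mathsf A=a^2$, $\mathsf B=b^2$, it is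
$$D=\mathsf A(\mathsf A-\mathsf B)^2-\tfrac12(\mathsf A-\mathsf B)^3-32\mathsf A^2(\mathsf A+\mathsf B)+18\mathsf A(\mathsf A^2-\mathsf B^2)-27\mathsf A(\mathsf A+\mathsf B)^2 .$$
Collect coefficients. For $\mathsf A^3$: $1-\frac12-32+18-27=-\frac{81}2$. For $\mathsf A^2\mathsf B$: $-2+\frac32-32-54=-\frac{173}2$. For $\mathsf A\mathsf B^2$: $1-\frac32-18-27=-\frac{91}2$. For $\mathsf B^3$: $\frac12$. So
$$D=\tfrac12\big(\mathsf B^3-91\mathsf A\mathsf B^2-173\mathsf A^2\mathsf B-81\mathsf A^3\big)=\tfrac12(\mathsf A+\mathsf B)\big(\mathsf B^2-92\mathsf A\mathsf B-81\mathsf A^2\big). \tag{8}$$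
The positive root of $81x^2+92x-1=0$ is $x=\frac{-46+\sqrt{2197}}{81}$, and $2197=13^3$, so $x=r_*^2$. Hence for $(a,b)\ne(0,0)$:

* if $|a|<r_*|b|$, then $D>0$ and $A$ has three distinct real eigenvalues;
* if $|a|>r_*|b|$, then $D<0$ and $A$ has one simple real eigenvalue and a simple non-real conjugate pair.

Note that $|a|/|b|=|\alpha|/|\beta|$ when $\beta\neq0$, so these are the conditions defining $\mathcal H$ and $\mathcal E$.

We shall use repeatedly that a simple eigenvalue of a smoothly varying matrix is locally a smooth function, by the implicit function theorem applied to the characteristic polynomial, and that its (one-dimensional) eigenspace also varies smoothly, for instance as the image of the adjugate matrix.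

## 9. Real eigenvalues: solvability on $\mathcal H$

A system $W_t+M(\theta,W)W_\theta=F(\theta,W)$ is symmetrizable hyperbolic if there is a smooth symmetric positive definite matrix $\mathcal S(\theta,W)$ with $\mathcal SM$ symmetric. For instance, for $M=\begin{pmatrix}0&1\\k^2&0\end{pmatrix}$ with $k\neq0$ one can take $\mathcal S=\operatorname{diag}(k^2,1)$. The classical theorem (e.g. Taylor, *Partial Differential Equations III*, §16.2; Majda, *Compressible Fluid Flow and Systems of Conservation Laws in Several Space Variables*, Ch. 2) says that such a system on $S^1$ with smooth coefficients and smooth initial data has a smooth solution for small time, unique for small time.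

*Proof of Theorem C(1).*

**Step 1: a periodic unknown.** Let $U_0=(\ell_0,\phi_0,\beta_0)$ and $m$ come from the data. The angle $\phi_0$ is defined modulo $2\pi$ and need not be periodic, but $\phi_0'$ is. Use the unknown $W=U-U_0(\theta)$, which is to be periodic in $\theta$. Since $A,g$ do not depend on $\phi$, (7) becomes a system on $S^1$,
$$W_t+A(\theta,U_0+W)W_\theta=g(\theta,U_0+W)-A(\theta,U_0+W)U_0',\qquad W(0,\cdot)=0. \tag{9}$$

**Step 2: a symmetrizer.** The conditions $\ell>0$ and $|m/\ell^2|<r_*|\beta|$ hold for $W=0$ at all $\theta$. They are open and $S^1$ is compact, so there is $\kappa_0>0$ such that they hold for $|W|<\kappa_0$. There $A$ has three distinct real eigenvalues $\lambda_j$, with unit left eigenvectors $L_j$ (row vectors), unique up to sign. The products $L_j^TL_j$ do not see the sign, so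
$$\mathcal S=\sum_{j=1}^3L_j^TL_j$$
is smooth on $S^1\times\{|W|<\kappa_0\}$. It is positive definite because the $L_j$ form a basis, and $\mathcal SA=\sum_j\lambda_jL_j^TL_j$ is symmetric.

**Step 3: existence.** By the classical theorem, (9) has a smooth solution on $[0,\varepsilon)\times S^1$. Applied to the time-reversed system, whose matrix is $-A$ with the same symmetrizer, it gives a solution on $(-\varepsilon,0]\times S^1$. All derivatives at $t=0$ are determined by (9), so the two parts fit to a smooth solution on $(-\varepsilon,\varepsilon)\times S^1$. By the converse part of Section 8, Step 4, we obtain $c$ with $c_\theta=\ell v\ne0$. It is periodic in $\theta$, because $u=\alpha v+\beta n$ is.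

**Step 4: uniqueness.** A smooth solution $c$ with the given data has the given momentum $m$. Lifting its tangent angle continuously in $t$ from $\phi_0$, we get $W$ periodic (the winding number of $c_\theta$ does not change), with (9) and $|W|<\kappa_0$ for small $|t|$. Two solutions $W^1,W^2$ of (9) coincide for small $|t|$ by the classical theorem. In fact $V=W^1-W^2$ satisfies $V_t+\hat AV_\theta=O(|V|)$ with $\hat A=A(\theta,U_0+W^1)$. With $\hat{\mathcal S}=\mathcal S(\theta,W^1)$, integration by parts of $\langle\hat{\mathcal S}\hat AV_\theta,V\rangle$, whose matrix is symmetric, gives $\big|\frac{\mathrm d}{\mathrm dt}\int\langle\hat{\mathcal S}V,V\rangle\big|\le C\int\langle\hat{\mathcal S}V,V\rangle$. Then $V(0,\cdot)=0$ and Gronwall's lemma give $V=0$. Since $W$ determines $u$ and hence $c$, solutions of (1) with the same data coincide for small $|t|$. $\square$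

## 10. Unique continuation for one real and one non-real speed

For data in $\mathcal E$ the plan is to compare two solutions of the same system (7). Their difference, written in eigenvector components, has a real part $V_0$ transported along real characteristics and a complex part $V_1$ which satisfies a first-order elliptic equation; the two are coupled through terms of order zero. The conjugate-function argument of Section 4 has no room for the coupling. We use a weighted $L^2$ estimate for $V_1$, and for $V_0$ a plain integration in $t$ with the same weight.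

**Proposition.** *Let $\lambda_0$ (real) and $\lambda$ (complex, $\operatorname{Im}\lambda\ne0$) be smooth near $(0,0)\in\mathbb R^2_{t,\theta}$, and let $V_0$ (real) and $V_1$ (complex) be smooth there with*
$$|(\partial_t+\lambda_0\partial_\theta)V_0|+|(\partial_t+\lambda\partial_\theta)V_1|\le C(|V_0|+|V_1|).$$
*If $V_0(0,\theta)=0$ for all $\theta$ near $0$ and $V_1(0,\theta)=0$ for $\theta\le0$ near $0$, then $V=(V_0,V_1)$ vanishes near $(0,0)$.*

*Proof.*

**Step 1: straightening the real characteristics.** Let $x(t,\theta)$ solve $(\partial_t+\lambda_0\partial_\theta)x=0$, $x(0,\theta)=\theta$; near the origin $x_\theta>0$, so $(t,x)$ are coordinates. By the chain rule $\partial_t+\lambda_0\partial_\theta$ becomes $\partial_t$, and $\partial_t+\lambda\partial_\theta$ becomes $\partial_t+(x_t+\lambda x_\theta)\partial_x=\partial_t+\mu\partial_x=:P$, where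
$$\mu=(\lambda-\lambda_0)x_\theta,\qquad\operatorname{Im}\mu=x_\theta\operatorname{Im}\lambda\ne0 .$$
So, on a box $|t|<r_1$, $|x|<r_1$,
$$|\partial_tV_0|+|PV_1|\le C_1(|V_0|+|V_1|), \tag{10}$$
and on $t=0$, where $x=\theta$, we have $V_0=0$ for $|x|<r_1$ and $V_1=0$ for $-r_1<x\le0$. Norms below are $L^2$ norms in $(t,x)$.

**Step 2: a Carleman estimate for $P$.** A Carleman estimate is an $L^2$ bound with an exponential weight $e^{\Phi/h}$ and a small parameter $h$. The simplest one is on the line: for $f\in C_c^\infty(\mathbb R)$ and $\gamma=e^{-t/h}f$ we have $e^{-t/h}f'=\gamma'+\gamma/h$, and since $\operatorname{Re}\langle\gamma',\gamma\rangle=0$, $\|e^{-t/h}f'\|^2=\|\gamma'\|^2+h^{-2}\|\gamma\|^2\ge h^{-2}\|e^{-t/h}f\|^2$. For $P$ the claim is as follows.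

*Let $K$ be a compact box in the domain and let $\psi$ be real and smooth with $d\psi\ne0$ on $K$. Then for $\tau$ large and $\Phi=e^{\tau\psi}$ there are $C,h_0>0$ with*
$$\|e^{\Phi/h}f\|\le C\sqrt h\,\|e^{\Phi/h}Pf\|\qquad(0<h\le h_0) \tag{11}$$
*for all Lipschitz $f$ with compact support in the interior of $K$.*

For fixed $h$, mollification converges in $H^1$ and the weight is bounded, so we may assume $f\in C_c^\infty$. Write $P=Y+iZ$ with the real vector fields
$$Y=\partial_t+(\operatorname{Re}\mu)\partial_x,\qquad Z=(\operatorname{Im}\mu)\partial_x .$$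
They are independent since $\operatorname{Im}\mu\ne0$. The commutator $[Z,Y]$ has no $\partial_t$ component, so $[Z,Y]=\nu Z$ with a smooth real function $\nu$. Put $\gamma=e^{\Phi/h}f$. Then $e^{\Phi/h}Pf=P\gamma-\frac1h(P\Phi)\gamma=\mathcal A\gamma+\mathcal B\gamma$ with
$$\mathcal A=Y-\tfrac ih(Z\Phi),\qquad\mathcal B=iZ-\tfrac1h(Y\Phi).$$
Because $Y^*=-Y-\operatorname{div}Y$ and $Z^*=-Z-\operatorname{div}Z$,
$$\mathcal A^*=-\mathcal A-\operatorname{div}Y,\qquad\mathcal B^*=\mathcal B+i\operatorname{div}Z .$$
So $\mathcal A$ is skew-adjoint and $\mathcal B$ self-adjoint up to bounded functions, and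
$$2\operatorname{Re}\langle\mathcal A\gamma,\mathcal B\gamma\rangle=\langle\mathcal B^*\mathcal A\gamma,\gamma\rangle+\langle\mathcal A^*\mathcal B\gamma,\gamma\rangle=\langle[\mathcal B,\mathcal A]\gamma,\gamma\rangle+O\big((\|\mathcal A\gamma\|+\|\mathcal B\gamma\|)\|\gamma\|\big).$$
The commutator is computed term by term: $[iZ,-\frac ih Z\Phi]=\frac1hZ^2\Phi$ and $[-\frac1hY\Phi,Y]=\frac1hY^2\Phi$, so
$$[\mathcal B,\mathcal A]=\tfrac1h(Y^2\Phi+Z^2\Phi)+i[Z,Y].$$
The last term is of first order. But $iZ\gamma=\mathcal B\gamma+\frac1h(Y\Phi)\gamma$, hence $i[Z,Y]\gamma=\nu\,iZ\gamma=\nu\mathcal B\gamma+\frac1h\nu(Y\Phi)\gamma$. With $\mathcal L=Y^2+Z^2+\nu Y$,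
$$[\mathcal B,\mathcal A]\gamma=\tfrac1h(\mathcal L\Phi)\gamma+\nu\mathcal B\gamma .$$
Now the form $\Phi=e^{\tau\psi}$ is used:
$$\mathcal L\Phi=\tau^2\Phi\big((Y\psi)^2+(Z\psi)^2\big)+\tau\Phi\,\mathcal L\psi .$$
Since $Y,Z$ are independent and $d\psi\ne0$, the bracket has a positive minimum on $K$. So for $\tau$ large $\mathcal L\Phi\ge c_*>0$ on $K$. Fix such $\tau$. Then
$$\|e^{\Phi/h}Pf\|^2=\|\mathcal A\gamma\|^2+\|\mathcal B\gamma\|^2+2\operatorname{Re}\langle\mathcal A\gamma,\mathcal B\gamma\rangle$$
$$\ge\|\mathcal A\gamma\|^2+\|\mathcal B\gamma\|^2+\tfrac{c_*}h\|\gamma\|^2-C(\|\mathcal A\gamma\|+\|\mathcal B\gamma\|)\|\gamma\|\ge\Big(\tfrac{c_*}h-\tfrac{C^2}2\Big)\|\gamma\|^2,$$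
by completing two squares. For $h$ small the bracket is at least $c_*/(2h)$, which is (11).

**Step 3: a criterion for vanishing.** This step combines (11) with integration in $t$. Let $V$ be Lipschitz near a compact box $K$ that meets $\{t=0\}$, satisfy (10) a.e., and let $V_0(0,x)=0$ there. Let $\psi$, $\tau$, $\Phi$ be as in Step 2. Let $0\le\zeta\le1$ be a smooth cutoff supported in $\{|t|<r\}\cap K^\circ$, where $2rC_1\le\frac12$. Assume:

* (M) if $\zeta V\ne0$ at $(t,x)$, then $\Phi(t',x)\ge\Phi(t,x)$ for all $t'$ between $0$ and $t$;
* (N) there is $k>0$ with $\psi\le-k$ at all points where $d\zeta\ne0$ and $V\ne0$.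

*Claim: $V=0$ on $\{\zeta=1,\ \psi>-k/2\}$.*

For the real component, $\zeta V_0(t,x)=\int_0^t\partial_t(\zeta V_0)(t',x)\,\mathrm dt'$. By (M),
$$e^{\Phi(t,x)/h}|\zeta V_0(t,x)|\le\Big|\int_0^te^{\Phi(t',x)/h}|\partial_t(\zeta V_0)(t',x)|\,\mathrm dt'\Big| .$$
Cauchy–Schwarz in $t'$ and integration over $|t|<r$ and $x$ give $\|e^{\Phi/h}\zeta V_0\|\le2r\|e^{\Phi/h}\partial_t(\zeta V_0)\|$. By (10) and the product rule, $|\partial_t(\zeta V_0)|\le C_1\zeta(|V_0|+|V_1|)+|d\zeta||V_0|$. As $2rC_1\le\frac12$, the term with $\zeta V_0$ can be absorbed on the left, and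
$$\|e^{\Phi/h}\zeta V_0\|\le\|e^{\Phi/h}\zeta V_1\|+4r\,\|e^{\Phi/h}|d\zeta|V_0\| . \tag{12}$$
For the complex component apply (11) to $f=\zeta V_1$, where $Pf=\zeta PV_1+(P\zeta)V_1$. By (10),
$$\|e^{\Phi/h}\zeta V_1\|\le C\sqrt h\,\big(C_1\|e^{\Phi/h}\zeta V_0\|+C_1\|e^{\Phi/h}\zeta V_1\|+C\|e^{\Phi/h}|d\zeta|V_1\|\big).$$
Insert (12) for the first term on the right. For $h$ small, the terms with $\zeta V_1$ are absorbed on the left. Together with (12) once more,
$$\|e^{\Phi/h}\zeta V\|\le C\,\|e^{\Phi/h}|d\zeta||V|\| . \tag{13}$$
By (N), the right side is at most $C'\exp(e^{-\tau k}/h)$. The left side is at least $\exp(e^{-\tau k/2}/h)$ times the $L^2$ norm of $V$ on $\{\zeta=1,\psi>-k/2\}$. Since $e^{-\tau k/2}>e^{-\tau k}$, letting $h\to0$ proves the claim.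

**Step 4: $V=0$ near $(0,x_0)$ for every $x_0\in(-r_1,0)$.** Here both components have zero data, so we may extend by zero as in Section 4. Choose $r\le1$ with $2rC_1\le\frac12$, so small that $K=\{|t|\le r,\ |x-x_0|\le r\}$ lies in the box and $x_0+r<0$. Near $K$, replace $V$ by $0$ for $t<0$; since $V(0,\cdot)=0$ there, the result is Lipschitz and satisfies (10) a.e. Take
$$\psi=-t-(x-x_0)^2,$$
so $d\psi\ne0$, and $\psi$ decreases in $t$. As $V\ne0$ only for $t\ge0$, (M) holds. Let $\zeta=1$ on $\{|t|,|x-x_0|\le r/2\}$, with $\zeta$ supported in $\{|t|,|x-x_0|<r\}$. Where $d\zeta\ne0$ and $V\ne0$ we have $t\ge0$ and either $t\ge r/2$ or $|x-x_0|\ge r/2$, so $\psi\le-r^2/4$ (recall $r\le1$). This is (N) with $k=r^2/4$. Since $\psi(0,x_0)=0$, Step 3 gives $V=0$ near $(0,x_0)$ for $t\ge0$. For $t\le0$ reflect $t$: then $P$ becomes, up to sign, $\partial_t-\mu\partial_x$ (with $\mu$ taken at $-t$), which is of the same form.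

**Step 5: reaching the origin.** Now only $V_0$ has zero data to the right of $0$, but we know that $V=0$ on both sides of $t=0$ to the left. Fix $r<r_1$ with $2rC_1\le\frac12$. By Step 4 and compactness of $[-r,-r/2]$ there is $\delta\in(0,r)$ with
$$V=0\quad\text{on }\{|t|\le\delta,\ -r\le x\le-r/2\}.$$
Take $K=\{|t|\le\delta,|x|\le r\}$ and
$$\psi=-x-Mt^2,\qquad M=6r/\delta^2 .$$
Then $d\psi\ne0$, and $\Phi=e^{\tau\psi}$ is nonincreasing in $|t|$, which gives (M). Let $\zeta=\zeta_1(x)\zeta_2(t)$ with $\zeta_1=1$ on $|x|\le r/2$, $\operatorname{supp}\zeta_1\subset(-r,r)$, $\zeta_2=1$ on $|t|\le\delta/2$, $\operatorname{supp}\zeta_2\subset(-\delta,\delta)$. At a point where $d\zeta\ne0$ and $V\ne0$, one of two cases holds: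

* $|x|\ge r/2$; since $V=0$ for $-r\le x\le-r/2$, then $x\ge r/2$, so $\psi\le-r/2$;
* $|t|\ge\delta/2$ and $|x|\le r$, so $\psi\le r-M\delta^2/4=r-\frac32r=-r/2$.

So (N) holds with $k=r/2$, and $V=0$ on $\{\zeta=1,\ \psi>-r/4\}$, which is a neighborhood of the origin. $\square$

## 11. Non-real eigenvalues: destroying a solution by a flat perturbation

*Proof of Theorem C(2).* Let $(c_0,u_0)\in\mathcal E$ with $|\alpha|>r_*|\beta|$ at $\theta_0$. Fix a neighborhood of $\theta_0$ and a $C^\infty$-neighborhood of $(c_0,u_0)$. We must find data without smooth solution in the latter, changed only in the former. Since $\mathcal E$ is open, such data are in $\mathcal E$ once they are close enough.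

**Step 1: preparation and an alternative.** We want $\beta\neq0$, for the sake of Step 2. If $\beta(\theta_0)=0$, then $\alpha(\theta_0)\ne0$; replace $u_0$ by $u_0+s\eta n_0$ with a bump function $\eta$ supported near $\theta_0$, $\eta(\theta_0)=1$, and $s\ne0$ small. So we may assume that $\beta\ne0$ and $|\alpha|>r_*|\beta|$ on a small compact arc $J_0$ containing $\theta_0$ in its interior. If these data admit no smooth solution, we are done. Otherwise let $c$ be a smooth solution, with $U=(\ell,\phi,\beta)$ and momentum $m$. We shall perturb its data so that the new data have none.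

To apply the Proposition to the difference of two solutions, three things must be arranged: both solve the same system (7), so the momentum $m$ must be kept; the data agree on one side of $\theta_0$; and the component along the real eigenvalue vanishes at $t=0$ on both sides. The unknown $U$ has three components, and the last requirement is one scalar condition.

**Step 2: the real left eigenvector can be normalized.** Near the compact set $\{(\theta,U(0,\theta)):\theta\in J_0\}$ the conditions $\ell>0$, $\beta\ne0$, $|m/\ell^2|>r_*|\beta|$ persist, so $A(\theta,U)$ has a simple real eigenvalue $\lambda_0$. Let $L_0$ be a left eigenvector for it. Its third component is nonzero: if $L_0=(x,y,0)$, the third column of $L_0(A-\lambda_0)=0$ gives $-y/\ell=0$, so $y=0$; then the second column gives $x\beta=0$, so $x=0$ and $L_0=0$, a contradiction. So we may normalize $L_0=(x,y,1)$, which is then unique and smooth in $(\theta,U)$.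

**Step 3: solving for the third component.** For $\theta\in J_0$, small $\omega\in\mathbb R^2$ and small $B\in\mathbb R$ consider
$$L_0\big(\theta,\,U(0,\theta)+(\omega_1,\omega_2,B)\big)\cdot(\omega_1,\omega_2,B)=0. \tag{14}$$
It holds for $\omega=0,B=0$, and the derivative of the left side in $B$ at this point is the third component of $L_0$, which is $1$. By the implicit function theorem and compactness of $J_0$ there is a smooth $B(\theta,\omega)$ solving (14) for small $\omega$, with $B(\theta,0)=0$.

**Step 4: the perturbed data.** Let $\kappa(\theta)=0$ for $\theta\le\theta_0$ and $\kappa(\theta)=e^{-1/(\theta-\theta_0)}\chi(\theta)$ for $\theta>\theta_0$, with $\chi$ a cutoff supported in $J_0^\circ$, $\chi=1$ near $\theta_0$; outside $J_0$ let $\kappa=0$. Put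
$$\tilde c_0=c_0+s\kappa e_1,\qquad s\neq0\text{ small}.$$
This immersion determines $\tilde\ell_0$ and $\tilde\phi_0$, the latter with $\tilde\phi_0=\phi(0,\cdot)$ where $\kappa=0$. Let $\omega=(\tilde\ell_0-\ell(0,\cdot),\ \tilde\phi_0-\phi(0,\cdot))$, which is supported in $\operatorname{supp}\kappa$ and tends to $0$ in $C^\infty$ as $s\to0$. Put
$$\tilde\beta_0=\beta(0,\cdot)+B(\theta,\omega),\qquad\tilde u_0=\frac m{\tilde\ell_0^2}\,\tilde v_0+\tilde\beta_0\,\tilde n_0,$$
with $B(\theta,\omega)$ understood to be $0$ outside $J_0$, where $\omega=0$; this is smooth, since $\omega=0$ also near the ends of $J_0$. The new data equal the old ones outside $\operatorname{supp}\kappa$, converge to them in $C^\infty$ as $s\to0$, and have momentum $\tilde\ell_0^2\cdot m/\tilde\ell_0^2=m$.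

**Step 5: the equation for the difference.** Suppose that a smooth solution $\tilde c$ with the new data exists, and let $\tilde U$ be its unknown, with angle lifted from $\tilde\phi_0$. By Section 8, $U$ and $\tilde U$ solve the same system (7) near $(0,\theta_0)$. Let $V=\tilde U-U$ and $\hat A(t,\theta)=A(\theta,\tilde U(t,\theta))$. Subtracting,
$$V_t+\hat AV_\theta=g(\theta,\tilde U)-g(\theta,U)-\big(A(\theta,\tilde U)-A(\theta,U)\big)U_\theta=O(|V|). \tag{15}$$
At $(0,\theta_0)$ we have $\tilde U=U$. So near this point $\hat A$ has smooth simple eigenvalues $\lambda_0\in\mathbb R$ and $\lambda,\bar\lambda\notin\mathbb R$, with smooth left eigenvectors $L_0(\theta,\tilde U)$, $L_1$, $\bar L_1$ which form a basis of $\mathbb C^3$. Set $V_0=L_0V$ (real) and $V_1=L_1V$ (complex). Since $V$ is real, $\bar L_1V=\overline{V_1}$, and therefore $|V|\le C(|V_0|+|V_1|)$. Multiplying (15) by $L_0$ and using $L_0\hat A=\lambda_0L_0$,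
$$(\partial_t+\lambda_0\partial_\theta)V_0=L_0(V_t+\hat AV_\theta)+\big((\partial_t+\lambda_0\partial_\theta)L_0\big)V=O(|V|),$$
and in the same way $(\partial_t+\lambda\partial_\theta)V_1=O(|V|)$. The differential inequality of the Proposition holds, with $(0,\theta_0)$ in place of the origin.

**Step 6: the contradiction.** At $t=0$ we have $V=(\omega_1,\omega_2,B(\theta,\omega))$ near $\theta_0$. By (14), $V_0(0,\theta)=L_0(\theta,\tilde U(0,\theta))\cdot V(0,\theta)=0$ for all $\theta$ near $\theta_0$. For $\theta\le\theta_0$ near $\theta_0$ we have $\kappa=0$, so $V(0,\theta)=0$ and in particular $V_1(0,\theta)=0$. The Proposition gives $V=0$ near $(0,\theta_0)$. But for $\theta>\theta_0$ close to $\theta_0$,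
$$\kappa'(\theta)=(\theta-\theta_0)^{-2}e^{-1/(\theta-\theta_0)}\ne0,$$
so $\tilde c_0'(\theta)\ne c_0'(\theta)$. Then $(\tilde\ell_0,\tilde\phi_0)\neq(\ell,\phi)(0,\cdot)$ at $\theta$, that is, $V(0,\theta)\ne0$. This is a contradiction. So the perturbed data, arbitrarily $C^\infty$-close to the given ones and changed only near $\theta_0$, admit no smooth solution. $\square$

The solution $\tilde c$ was used on both sides of $t=0$ (Section 10, Step 5). Accordingly Theorem C(2) excludes smooth solutions in the two-sided sense of the question, whereas Theorems A and B exclude one-sided $C^1$ weak solutions.
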